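\title{Interpolating sequences in the polydisc\\ with summable Szeg\H{o} Grammian}

\begin{abstract}
Let $Z$ be a sequence of distinct points of the polydisc $\mathbb{D}^d$ and let $G$ be the Gram matrix of the normalized Szeg\H{o} kernels at the points of $Z$. We prove that $Z$ is interpolating for $\mathrm{H}^\infty(\mathbb{D}^d)$ whenever the off-diagonal entries of $G$ are $p$-summable for some finite $p$. This covers the case in which $G-Id$ is Hilbert--Schmidt, or lies in any Schatten class. It is not enough that the off-diagonal entries tend to zero. The proof is constructive: peak functions at the points are damped by exponentials of functions with positive real part, and these are assembled from truncated roots of the Szeg\H{o} kernel by a counting argument.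
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $\mathbb{D}$ be the open unit disc, let $d\ge1$, and let $\mathrm{H}^\infty(\mathbb{D}^d)$ be the algebra of bounded holomorphic functions on the polydisc $\mathbb{D}^d$. A sequence $Z=(z_n)_{n\in\mathbb{N}}$ in $\mathbb{D}^d$, $z_n=(z_{n,1},\dots,z_{n,d})$, is \emph{interpolating} for $\mathrm{H}^\infty(\mathbb{D}^d)$ if for every bounded sequence $(w_n)$ of complex numbers there is $f\in\mathrm{H}^\infty(\mathbb{D}^d)$ with $f(z_n)=w_n$ for all $n$. We give a sufficient condition for this in terms of Hilbert space geometry.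

The Hardy space $\mathrm{H}^2(\mathbb{D}^d)$ consists of the power series with square summable coefficients. Its reproducing kernel is the Szeg\H{o} kernel
\[
S_d(z,w)=\prod_{i=1}^d\frac{1}{1-z_i\overline{w_i}},
\]
that is, $f(w)=\langle f,S_d(\cdot,w)\rangle$ for $f\in\mathrm{H}^2(\mathbb{D}^d)$. Let $s_n=S_d(\cdot,z_n)/S_d(z_n,z_n)^{1/2}$ be the normalized kernel at $z_n$. The \emph{Szeg\H{o} Grammian} of $Z$ is the infinite matrix $G$ with entries
\[
G_{n,j}=\langle s_j,s_n\rangle=\prod_{i=1}^d\frac{(1-|z_{n,i}|^2)^{1/2}(1-|z_{j,i}|^2)^{1/2}}{1-z_{n,i}\overline{z_{j,i}}},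
\]
so that $G_{n,n}=1$. An operator $H$ on $l^2$ is \emph{Hilbert--Schmidt} if $\sum_n\|He_n\|^2<\infty$ for one (equivalently, every) orthonormal basis $(e_n)$. Thus $G=Id+H$ with $H$ Hilbert--Schmidt means $\sum_{n\ne j}|G_{n,j}|^2<\infty$; here and below such sums run over ordered pairs. The following question comes from \cite{DWW}.

\medskip
\noindent\textbf{Question.} \emph{Let $d\ge2$. Is every sequence $Z$ of distinct points of $\mathbb{D}^d$ interpolating for $\mathrm{H}^\infty(\mathbb{D}^d)$, provided that $G=Id+H$ with $H$ Hilbert--Schmidt on $l^2$?}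
\medskip

The hypothesis says that the vectors $s_n$ are close to orthonormal, and this solves an interpolation problem in $\mathrm{H}^2(\mathbb{D}^d)$ by linear algebra alone. Indeed, if $\|H\|<1$, then $G$ is invertible; for $w\in l^2$ and $c=G^{-1}w$ the series $f=\sum_jc_js_j$ converges in $\mathrm{H}^2(\mathbb{D}^d)$, since $\|\sum_jc_js_j\|^2=\langle Gc,c\rangle$, and $\langle f,s_n\rangle=(Gc)_n=w_n$. The question asks whether near orthonormality also produces \emph{bounded} functions.

To see what the entries of $G$ measure, let $\rho(z,w)=|z-w|/|1-\overline{z}w|<1$ be the pseudohyperbolic distance in $\mathbb{D}$. Expanding the squares gives $|1-\overline zw|^2-|z-w|^2=(1-|z|^2)(1-|w|^2)$, hence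
\begin{equation}\label{eq:rho}
|G_{n,j}|^2=\prod_{i=1}^d\bigl(1-\rho(z_{n,i},z_{j,i})^2\bigr).
\end{equation}
So $0<|G_{n,j}|\le1$, with $|G_{n,j}|=1$ only if $z_n=z_j$, and $G_{n,j}$ is small exactly when the two points are hyperbolically far apart in some coordinate.

For $d=1$ the answer is known to be positive. By Carleson's interpolation theorem, $Z$ is interpolating for $\mathrm{H}^\infty(\mathbb{D})$ if and only if $\inf_n\delta_n>0$, where $\delta_n=\prod_{j\ne n}\rho(z_n,z_j)$; and for distinct points $G-Id$ is Hilbert--Schmidt if and only if $\sum_n(1-\delta_n)<\infty$. Pairs of points also suggest a positive answer for every $d$. The function $x\mapsto(x_i-z_{j,i})/(1-\overline{z_{j,i}}x_i)$ is bounded by $1$, vanishes at $z_j$, and has modulus $\rho_i=\rho(z_{n,i},z_{j,i})$ at $z_n$; for the best coordinate, \eqref{eq:rho} gives $1-\rho_i^2\le|G_{n,j}|^{2/d}$. The exponent is a reason for caution, however. The product of these factors over $j\neq n$, which at $z_n$ plays the role of $\delta_n$, is controlled by $\sum_j|G_{n,j}|^{2/d}$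 and not by $\sum_j|G_{n,j}|^2$. The loss is real for points with equal coordinates, and this has a consequence for the form of the theorem.

\begin{remark}\label{rem:diagonal}
Let $\iota\colon\mathbb{D}^d\to\mathbb{D}^{dm}$, $\iota(x)=(x,\dots,x)$. The Grammian of $\iota(Z)$ has entries $G_{n,j}^m$, and $Z$ is interpolating if $\iota(Z)$ is (compose the interpolating function with $\iota$). So a positive answer in dimension $dm$ implies that $\sum_{n\ne j}|G_{n,j}|^{2m}<\infty$ suffices in dimension $d$. The exponent $2$ is therefore not special: a positive answer for all $d$ forces interpolation under $p$-summability for every finite $p$.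
\end{remark}

The answer to the question is yes, and we prove it in the generality that Remark~\ref{rem:diagonal} predicts.

\begin{theorem}\label{thm:HS}
Let $d\ge1$ and let $Z$ be a sequence of distinct points of $\mathbb{D}^d$ with $\sum_{n\ne j}|G_{n,j}|^2<\infty$. Then $Z$ is interpolating for $\mathrm{H}^\infty(\mathbb{D}^d)$.
\end{theorem}

\begin{theorem}\label{thm:main}
Let $d\ge1$, $0<p<\infty$, and let $Z$ be a sequence of distinct points of $\mathbb{D}^d$ with $\sum_{n\ne j}|G_{n,j}|^p<\infty$. Then there are $\varphi_j\in\mathrm{H}^\infty(\mathbb{D}^d)$ with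
\[
\varphi_j(z_k)=\delta_{jk}\qquad\text{and}\qquad\sup_{x\in\mathbb{D}^d}\sum_j|\varphi_j(x)|<\infty .
\]
In particular $Z$ is interpolating, with the bounded linear interpolation operator $w\mapsto\sum_jw_j\varphi_j$. Moreover there are $\eta_0,C>0$ depending only on $d$ and $p$ such that $\sup_x\sum_j|\varphi_j(x)|\le C$ can be achieved if $\sum_{n\ne j}|G_{n,j}|^p\le\eta_0$.
\end{theorem}

Theorem~\ref{thm:HS} is the case $p=2$. Recall that the Schatten class $\mathcal{S}_p$ consists of the compact operators $H$ on $l^2$ with $\operatorname{tr}|H|^p<\infty$, where $|H|=(H^*H)^{1/2}$; equivalently, the singular values of $H$ are $p$-summable, and $\mathcal{S}_2$ is the Hilbert--Schmidt class.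

\begin{corollary}\label{cor:schatten}
Let $Z$ be a sequence of distinct points of $\mathbb{D}^d$. If $G=Id+H$ with $H\in\mathcal{S}_p$ for some $p<\infty$, then $Z$ is interpolating for $\mathrm{H}^\infty(\mathbb{D}^d)$.
\end{corollary}

The condition $p<\infty$ cannot be relaxed to the entries tending to zero.

\begin{proposition}\label{prop:c0}
For every $d\ge1$ there is a sequence of distinct points in $\mathbb{D}^d$ such that for every $\epsilon>0$ only finitely many pairs $n\ne j$ have $|G_{n,j}|\ge\epsilon$, but which is not interpolating for $\mathrm{H}^\infty(\mathbb{D}^d)$.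
\end{proposition}

Section~\ref{sec:damping} reduces the finite case of Theorem~\ref{thm:main} to the construction of certain functions with positive real part and carries the construction out for $d=1$, $p=2$. Section~\ref{sec:roots} identifies the obstruction in the other cases and introduces the building blocks, Section~\ref{sec:groups} does the counting, and Section~\ref{sec:g} assembles the functions. Section~\ref{sec:infinite} passes to infinite sequences, and Section~\ref{sec:c0} proves Proposition~\ref{prop:c0}.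

\section{Peak functions and damping}\label{sec:damping}

For a finite or infinite sequence $(z_j)$, call functions $\varphi_j\in\mathrm{H}^\infty(\mathbb{D}^d)$ a \emph{dual system with bound $C$} if $\varphi_j(z_k)=\delta_{jk}$ and $\sum_j|\varphi_j|\le C$ on $\mathbb{D}^d$. The heart of the matter is a statement about finite sets, with constants independent of the number of points.

\begin{proposition}\label{prop:finite}
Let $d\ge1$ and $3\le p<\infty$. There is $\eta_0>0$ depending only on $d$ and $p$ such that all distinct points $z_1,\dots,z_N\in\mathbb{D}^d$ with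
\[
\eta:=\sum_{n\ne k}|G_{n,k}|^p\le\eta_0
\]
admit a dual system with bound $8e\,2^{dp}$.
\end{proposition}

The restriction $p\ge3$ costs nothing: since $|G_{n,k}|\le1$, the sum $\eta$ decreases as $p$ grows. In this section $p>0$ is arbitrary, and $z_1,\dots,z_N$ and $\eta$ are as in the proposition.

We use two inequalities, valid for $z,w\in\mathbb{D}$:
\begin{gather}
\operatorname{Re}(1-\overline zw)\ge\tfrac12\max\bigl(1-|z|^2,\,1-|w|^2\bigr),\label{eq:re}\\
|z-w|\le|1-\overline zw|\le 1-|z|^2+|z-w|.\label{eq:dist}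
\end{gather}
For \eqref{eq:re}, $\operatorname{Re}(1-\overline zw)\ge1-|z|\ge\frac12(1-|z|^2)$, and the same holds with $w$ in place of $z$. In \eqref{eq:dist}, the left inequality is $\rho<1$ and the right one follows from $1-\overline zw=1-|z|^2+\overline z(z-w)$.

Put $\tau_{k,i}=1-|z_{k,i}|^2$ and $v_k=\prod_i\tau_{k,i}$, and number the points so that
\[
v_1\ge v_2\ge\dots\ge v_N .
\]
For $x\in\mathbb{D}^d$ let
\[
\ell_{k,i}(x)=\frac{1-\overline{z_{k,i}}x_i}{\tau_{k,i}},\qquad y_k(x)=\prod_{i=1}^d|\ell_{k,i}(x)|^{-1}.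
\]
Thus $y_k$ is the modulus of the Szeg\H{o} kernel at $z_k$, normalized so that $y_k(z_k)=1$, and $|\ell_{k,i}(x)|$ measures how far $x_i$ is from $z_{k,i}$ in units of $\tau_{k,i}$. By \eqref{eq:re}, $\operatorname{Re}\ell_{k,i}\ge\frac12$, so $y_k\le2^d$. Moreover $y_k(z_j)=v_k/\prod_i|1-\overline{z_{k,i}}z_{j,i}|=|G_{j,k}|\sqrt{v_k/v_j}$, so that
\begin{equation}\label{eq:order}
y_k(z_j)\le|G_{j,k}|\qquad\text{if }k>j .
\end{equation}
This is the purpose of the ordering. On the right half-plane, powers are taken with the principal branch, $w^s=\exp(s\log w)$ with $|\operatorname{Im}\log w|<\pi/2$; for real $s$ we have $|w^s|=|w|^s$, and $s\arg w$ is an argument of $w^s$. Define the \emph{peak functions} and their tail sums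
\[
F_k=\prod_{i=1}^d\ell_{k,i}^{-p},\qquad T_j=\sum_{k>j}|F_k|,\qquad Y=2^{dp}.
\]
Then $F_k(z_k)=1$ and $|F_k|=y_k^p\le Y$.

The $F_k$ are a first approximation to a dual system. By \eqref{eq:order}, $F_k$ is small at the earlier points: $|F_k(z_j)|\le|G_{j,k}|^p$ for $j<k$. At the later points it need not be small at all (if $z_k=0$, then $F_k\equiv1$), and no bound for $\sum_k|F_k|$ is at hand. One device repairs both defects. Multiply $F_k$ by $e^{-\beta g_k}$, where $\operatorname{Re}g_k\ge T_k$. At a later point $z_j$ we have $T_k(z_j)\ge|F_j(z_j)|=1$, which gains the factor $e^{-\beta}$, and the damped sum is bounded by the following lemma.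

\begin{lemma}\label{lem:sum}
Let $0\le u_k\le Y$ for $k=1,\dots,m$, let $t_k=\sum_{k<l\le m}u_l$, and let $\beta Y\ge1$. Then $\sum_{k=1}^mu_ke^{-\beta t_k}\le4Y$.
\end{lemma}

\begin{proof}
The intervals $I_k=[t_k,t_k+u_k)$ are pairwise disjoint, because $t_k\ge t_{k'}+u_{k'}$ for $k<k'$. For an integer $r\ge0$, the intervals with $t_k\in[rY,(r+1)Y)$ lie in $[rY,(r+2)Y)$, so their lengths add up to at most $2Y$. Hence the sum is at most $\sum_{r\ge0}2Ye^{-\beta rY}\le 2Y/(1-e^{-1})\le4Y$.
\end{proof}

It matters that the bound does not grow with $\beta$. Comparing with $\int_0^\infty e^{-\beta t}\,dt$ on the intervals $I_k$ gives only $e^{\beta Y}/\beta$, which the gain $e^{-\beta}$ does not defeat.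

The damping must not destroy the value of $F_k$ at its own point, so $\operatorname{Re}g_k(z_k)$ has to be small. Nothing else is needed.

\begin{proposition}\label{prop:damping}
Let $\beta=1+\log(16Y)$. Suppose that $\eta\le1/(4e)$ and that there are holomorphic functions $g_1,\dots,g_N$ on $\mathbb{D}^d$ with
\begin{equation}\label{eq:damp}
\operatorname{Re}g_j\ge T_j\ \text{ on }\mathbb{D}^d,\qquad\operatorname{Re}g_j(z_j)\le1/\beta .
\end{equation}
Then $z_1,\dots,z_N$ admit a dual system with bound $8eY$.
\end{proposition}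

\begin{proof}
Let $f_k=F_k\exp\bigl(-\beta(g_k-g_k(z_k))\bigr)$. Then $f_k(z_k)=1$, and \eqref{eq:damp} gives
\begin{equation}\label{eq:fk}
|f_k|\le e\,|F_k|\,e^{-\beta T_k}.
\end{equation}
Lemma~\ref{lem:sum} with $u_k=|F_k(x)|$ yields $\sum_k|f_k(x)|\le4eY$ for all $x\in\mathbb{D}^d$. We show that the matrix $A=(A_{jk})$, $A_{jk}=f_k(z_j)$, is close to the identity. Fix the row $j$.

For $k<j$ we have $T_k(z_j)\ge1+\sum_{k<l<j}|F_l(z_j)|$. So \eqref{eq:fk} and Lemma~\ref{lem:sum}, applied to $u_k=|F_k(z_j)|$ with $m=j-1$, give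
\[
\sum_{k<j}|f_k(z_j)|\le e\cdot e^{-\beta}\cdot4Y=\tfrac14 .
\]
For $k>j$, \eqref{eq:fk} and \eqref{eq:order} give $|f_k(z_j)|\le e\,|G_{j,k}|^p$, so $\sum_{k>j}|f_k(z_j)|\le e\eta\le\frac14$.

The quantity $\|M\|=\max_j\sum_k|M_{jk}|$ is the operator norm on $l^\infty$, and $\|A-I\|\le\frac12$. By the Neumann series $A$ is invertible and $\|A^{-1}\|\le2$. The functions $\varphi_j=\sum_k(A^{-1})_{kj}f_k$ satisfy
\[
\varphi_j(z_l)=\sum_kA_{lk}(A^{-1})_{kj}=\delta_{lj},\qquad\sum_j|\varphi_j|\le\sum_k|f_k|\sum_j|(A^{-1})_{kj}|\le8eY.\qedhere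
\]
\end{proof}

\begin{example}[$d=1$, $p=2$]\label{ex:disc}
Here $\tau_k=1-|z_k|^2$, $|F_k(x)|=\tau_k^2/|1-\overline{z_k}x|^2$ and $Y=4$. Take
\[
g_j(x)=\sum_{k>j}\tau_k\,\frac{1+\overline{z_k}x}{1-\overline{z_k}x},\qquad\operatorname{Re}g_j(x)=\sum_{k>j}\frac{\tau_k\,(1-|z_k|^2|x|^2)}{|1-\overline{z_k}x|^2}.
\]
Since $1-|z_k|^2|x|^2\ge\tau_k$, the $k$-th term is at least $|F_k(x)|$. At $x=z_j$ the ordering gives $|z_k|\ge|z_j|$, so $1-|z_k|^2|z_j|^2\le1-|z_j|^4\le2\tau_j$ and the $k$-th term is at most $2|G_{j,k}|^2$. Each pair is counted twice in $\eta$, so $\operatorname{Re}g_j(z_j)\le\eta$. As $\beta=1+\log64<4e$, the hypotheses of Proposition~\ref{prop:damping} hold as soon as $\eta\le1/(4e)$, and we obtain a dual system with bound $32e$.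
\end{example}

\section{Roots of the kernel and their truncations}\label{sec:roots}

From here through Section~\ref{sec:g}, $p\ge3$, and all constants depend only on $d$ and $p$.

In Example~\ref{ex:disc} the function $g_j$ is built term by term: each term dominates $|F_k|$ everywhere and is $O(|G_{j,k}|^p)$ at $z_j$. This is impossible when $p>2/d$. Let $u$ be holomorphic on $\mathbb{D}^d$ with $\operatorname{Re}u\ge|F_k|$, so that $\operatorname{Re}u\ge0$ and $\operatorname{Re}u(z_k)\ge1$. Let $\phi$ be a product of disc automorphisms with $\phi(0)=z_k$, and let $w=\phi^{-1}(z_j)$. Then $|w_i|=\rho_i:=\rho(z_{k,i},z_{j,i})$; put $\rho=\max_i\rho_i$. Harnack's inequality $U(\lambda)\ge\frac{1-|\lambda|}{1+|\lambda|}U(0)$ for the nonnegative harmonic function $U(\lambda)=\operatorname{Re}u(\phi(\lambda w/\rho))$ on $\mathbb{D}$ gives, at $\lambda=\rho$,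
\[
\operatorname{Re}u(z_j)\ge\frac{1-\rho}{1+\rho}\ge\frac{1-\rho^2}{4}.
\]
If all $\rho_i$ are equal, the right side is $\frac14|G_{j,k}|^{2/d}$ by \eqref{eq:rho}, which is not $O(|G_{j,k}|^p)$. A function with positive real part cannot decay fast. The terms of $g_j$ must therefore be allowed negative real parts, and positivity has to be recovered for whole groups of terms.

We start from a slowly decaying function with positive real part. A product of functions with values in the right half-plane leaves the half-plane, since arguments add; a small root brings it back. Put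
\[
\gamma=\frac1{2d},\qquad\Phi_k=\prod_{i=1}^d\ell_{k,i}^{-\gamma}.
\]
Then $\Phi_k$ has an argument of modulus at most $d\gamma\pi/2=\pi/4$ and $|\Phi_k|=y_k^\gamma$. Since $y_k^{p-\gamma}\le2^{d(p-\gamma)}\le Y$,
\begin{equation}\label{eq:Phi}
\operatorname{Re}\Phi_k\ge|\Phi_k|/\sqrt2,\qquad|\Phi_k|\ge|F_k|/Y .
\end{equation}
So $\sqrt2\,Y\sum_{k>j}\Phi_k$ satisfies the first condition in \eqref{eq:damp}. At $z_j$, however, \eqref{eq:order} gives only $|\Phi_k(z_j)|\le|G_{j,k}|^\gamma$, and the second condition can fail badly.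

\begin{example}\label{ex:circle}
Let $0<\delta\le\frac14$, $r^2=1-\delta$, $M=\lfloor\delta^{-3/5}\rfloor\ge2$ and $\zeta_m=re^{2\pi\mathrm{i}m/M}$. Take $z_1=0$ and the $M$ points $(\zeta_m,0,\dots,0)$. If $m,m'$ are at cyclic distance $q$, $1\le q\le M/2$, then by \eqref{eq:dist} and $\sin t\ge2t/\pi$ on $[0,\pi/2]$,
\begin{equation}\label{eq:chord}
|1-\overline{\zeta_m}\zeta_{m'}|\ge|\zeta_m-\zeta_{m'}|=2r\sin(\pi q/M)\ge4rq/M\ge2q/M ,
\end{equation}
where only $r\geq\frac12$ is used. The corresponding entry of $G$ has modulus at most $\delta M/(2q)$, while $|G_{1,k}|^2=\delta$. For each $m$ at most two $m'$ have a given $q$, so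
\[
\eta\le\sum_{n\ne k}|G_{n,k}|^2\le2M\delta+2M\Bigl(\frac{\delta M}2\Bigr)^2\frac{\pi^2}6\le3\delta^{1/5},
\]
which tends to $0$ with $\delta$. But $\Phi_k(0)=\delta^\gamma$ for $k>1$, so $\sum_{k>1}\Phi_k(z_1)\ge M\delta^{1/2}\ge\frac12\delta^{-1/10}$.
\end{example}

The remedy is to cut $\Phi_k$ off at a height $h\ge1$. Let
\[
\chi_k^h=\prod_{i=1}^d\Bigl(1+\frac{\ell_{k,i}}h\Bigr)^{-p},\qquad\Psi_k^h=\Phi_k\chi_k^h .
\]
For $\operatorname{Re}w\ge0$ we have $|1+w|^2=1+2\operatorname{Re}w+|w|^2$, so $|1+w|\ge\max(1,|w|)$ and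
\begin{equation}\label{eq:chi}
|\chi_k^h|\le\prod_{i=1}^d\min\Bigl(1,\frac h{|\ell_{k,i}|}\Bigr)^p\le h^{dp}y_k^p .
\end{equation}
So $\Psi_k^h$ decays like $F_k$, at the price of the factor $h^{dp}$. Where all $|\ell_{k,i}|$ are small compared with $h$, the cutoff $\chi_k^h$ is close to $1$ and positivity survives. Elsewhere positivity may be lost, but there $\Phi_k$ has already decayed to size $h^{-\gamma}$.

\begin{lemma}\label{lem:Psi}
Let $c_0=\cos(3\pi/8)\,e^{-1/4}/Y$. There is a constant $C_1$ such that for all $k$ and all $h\ge1$,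
\[
\operatorname{Re}\Psi_k^h\ge c_0|F_k|-C_1h^{-\gamma}|\chi_k^h|\qquad\text{on }\mathbb{D}^d .
\]
\end{lemma}

\begin{proof}
Let $\sigma=1/(4dp)$, fix $x\in\mathbb{D}^d$, and evaluate all functions at $x$.

Suppose first that $|\ell_{k,i}|\le\sigma h$ for all $i$. Then $|\arg(1+\ell_{k,i}/h)|\le\arcsin\sigma\le\pi\sigma/2$, so $\Psi_k^h$ has an argument of modulus at most $\frac\pi4+dp\,\frac{\pi\sigma}2=\frac{3\pi}8$. Also $|\chi_k^h|\ge(1+\sigma)^{-dp}\ge e^{-1/4}$. With \eqref{eq:Phi}, $\operatorname{Re}\Psi_k^h\ge\cos(3\pi/8)e^{-1/4}|\Phi_k|\ge c_0|F_k|$.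

Suppose now that $|\ell_{k,i}|>\sigma h$ for some $i$. The other factors satisfy $|\ell_{k,i'}|\ge\frac12$, so $|\Phi_k|\le(\sigma h)^{-\gamma}2^{(d-1)\gamma}\le\sqrt2\,(\sigma h)^{-\gamma}$ and
\[
\operatorname{Re}\Psi_k^h\ge-\sqrt2\,\sigma^{-\gamma}h^{-\gamma}|\chi_k^h| .
\]
The term $c_0|F_k|$ is absorbed as well: since $|\ell_{k,i'}^{-1}+h^{-1}|\le3$ and $h^{-p}\le h^{-\gamma}$,
\[
\frac{|F_k|}{|\chi_k^h|}=\prod_{i'=1}^d\bigl|\ell_{k,i'}^{-1}+h^{-1}\bigr|^p\le\Bigl(\frac{\sigma^{-1}+1}h\Bigr)^p3^{(d-1)p}\le(\sigma^{-1}+1)^p\,3^{(d-1)p}\,h^{-\gamma}.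
\]
As $c_0\le1$, the claim holds with $C_1=\sqrt2\,\sigma^{-\gamma}+(\sigma^{-1}+1)^p3^{(d-1)p}$.
\end{proof}

Suppose that for a set $K$ of indices the cutoffs have bounded overlap, $\sum_{k\in K}|\chi_k^h|\le C_2$ on $\mathbb{D}^d$. By Lemma~\ref{lem:Psi}, adding the \emph{single} constant $C_1C_2h^{-\gamma}$ to $\sum_{k\in K}\Psi_k^h$ restores the lower bound $c_0\sum_{k\in K}|F_k|$, however large $K$ is. This constant is what Harnack's inequality charges, and it is now paid once per group rather than once per point.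

\section{Groups of points and bounded overlap}\label{sec:groups}

Let $N\ge2$, so that $\eta>0$, and fix $j$. We split the indices $k>j$ into groups according to two pieces of data. The height $h$ should be large, to make the constants $h^{-\gamma}$ small, but the factor $h^{dp}$ in \eqref{eq:chi} must be paid for by the smallness of $|\Phi_k(z_j)|\le|G_{j,k}|^\gamma$; so $h$ has to depend on the size of $|G_{j,k}|$. And overlaps are easy to count when the cutoffs have the same width in each coordinate, that is, when the $\tau_{k,i}$ are comparable within the group. Accordingly, for $n\in\mathbb{N}_0$ and $\kappa\in\mathbb{N}_0^d$ let $K_{n,\kappa}$ be the set of $k>j$ with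
\[
2^{-n-1}<|G_{j,k}|^2\le2^{-n},\qquad2^{-\kappa_i-1}<\tau_{k,i}\le2^{-\kappa_i}\quad(1\le i\le d).
\]
Every $k>j$ lies in exactly one group. Each group will cost one constant, so we count the groups first.

\begin{lemma}\label{lem:groups}
\begin{enumerate}
\item[(a)] For each $n$, at most $(2n+8)^d$ of the groups $K_{n,\kappa}$ are nonempty.
\item[(b)] If $K_{n,\kappa}\ne\emptyset$, then $n\ge n_0(\eta):=\frac2p\log_2\frac1\eta-1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $k\in K_{n,\kappa}$ and $a_i=\tau_{j,i}\tau_{k,i}/|1-\overline{z_{k,i}}z_{j,i}|^2=1-\rho(z_{k,i},z_{j,i})^2\le1$. Since $\prod_ia_i=|G_{j,k}|^2>2^{-n-1}$, each $a_i$ exceeds $2^{-n-1}$. By \eqref{eq:re}, $a_i\le4\min(\tau_{j,i},\tau_{k,i})/\max(\tau_{j,i},\tau_{k,i})$. Hence $|\log_2\tau_{k,i}-\log_2\tau_{j,i}|<n+3$, and $\kappa_i=\lfloor-\log_2\tau_{k,i}\rfloor$ takes at most $2n+8$ values.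

(b) For $k\in K_{n,\kappa}$, $2^{-(n+1)p/2}<|G_{j,k}|^p\le\eta$.
\end{proof}

The number of groups grows polynomially in $n$, so any exponentially growing height makes the constants summable, and by (b) their sum is the tail of a convergent series. We take a small exponent, so that $h^{dp}$ uses up only half of the decay $2^{-\gamma n/2}$ of $|G_{j,k}|^\gamma$:
\[
h_n=2^{n/(8d^2p)}\ge1,\qquad h_n^{dp}=2^{\gamma n/4}.
\]
The cutoff $\chi_k^{h_n}$ has width about $h_n2^{-\kappa_i}$ in the $i$-th coordinate. Bounded overlap needs the points of a group to be separated at this scale, and for large $n$ this can fail. Call $k\in K_{n,\kappa}$ \emph{bad} if there is $k'\in K_{n,\kappa}$, $k'\ne k$, with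
\[
|1-\overline{z_{k,i}}z_{k',i}|\le2h_n2^{-\kappa_i}\qquad\text{for all }i,
\]
and \emph{good} otherwise. A bad point contributes a definite amount to $\eta$, so bad points are few.

\begin{lemma}\label{lem:bad}
The group $K_{n,\kappa}$ contains at most $\eta\,(4h_n)^{dp}$ bad indices.
\end{lemma}

\begin{proof}
For each bad $k$ choose one $k'$ as in the definition. Then
\[
|G_{k,k'}|=\prod_i\frac{\sqrt{\tau_{k,i}\tau_{k',i}}}{|1-\overline{z_{k,i}}z_{k',i}|}\ge\prod_i\frac{2^{-\kappa_i-1}}{2h_n2^{-\kappa_i}}=(4h_n)^{-d}.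
\]
The ordered pairs $(k,k')$ are distinct, so the number of bad $k$ times $(4h_n)^{-dp}$ is at most $\eta$.
\end{proof}

\begin{lemma}\label{lem:overlap}
With $C_2=(32\cdot2^p)^d$, every group satisfies
\[
\sum_{k\in K_{n,\kappa}\ \mathrm{good}}|\chi_k^{h_n}(x)|\le C_2\qquad(x\in\mathbb{D}^d).
\]
\end{lemma}

\begin{proof}
Fix $x$, and put $h=h_n$ and $\delta_i=h2^{-\kappa_i}$. We sort the good indices into dyadic shells around $x$. For a good $k$ let $s_i=0$ if $|1-\overline{z_{k,i}}x_i|\le\delta_i$, and otherwise let $s_i\ge1$ be the integer with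
\[
2^{s_i-1}\delta_i<|1-\overline{z_{k,i}}x_i|\le2^{s_i}\delta_i .
\]

\emph{Size on a shell.} If $s_i\ge1$, then $|\ell_{k,i}(x)|\ge2^{\kappa_i}|1-\overline{z_{k,i}}x_i|>2^{s_i-1}h$, so $\min(1,h/|\ell_{k,i}(x)|)\le2^{1-s_i}$; the last bound also holds for $s_i=0$. By \eqref{eq:chi}, $|\chi_k^h(x)|\le\prod_i2^{p(1-s_i)}$.

\emph{Number of good points in a shell.} Fix $s=(s_1,\dots,s_d)$. By \eqref{eq:dist}, $|z_{k,i}-x_i|\le2^{s_i}\delta_i$, so $z_{k,i}$ lies in a square of side $2^{s_i+1}\delta_i$. This square is covered by $\lceil2\sqrt2\cdot2^{s_i}\rceil^2\le16\cdot4^{s_i}$ squares of side $\delta_i/\sqrt2$, that is, of diameter $\delta_i$. So the points $z_k$ of the shell lie in at most $\prod_i16\cdot4^{s_i}$ cells, each a product of such small squares. A cell contains at most one good point: if $z_k$ and $z_{k'}$ with $k\neq k'$ in $K_{n,\kappa}$ share a cell, then \eqref{eq:dist} and $h\ge1$ give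
\[
|1-\overline{z_{k,i}}z_{k',i}|\le\tau_{k,i}+\delta_i\le2h2^{-\kappa_i}\qquad\text{for all }i,
\]
and $k$ is bad.

Summing over all $s$ and using $p\ge3$,
\[
\sum_{k\ \mathrm{good}}|\chi_k^h(x)|\le\Bigl(\sum_{s\ge0}16\cdot4^s\,2^{p(1-s)}\Bigr)^d\le\Bigl(16\cdot2^p\sum_{s\ge0}2^{-s}\Bigr)^d=C_2.\qedhere
\]
\end{proof}

In Example~\ref{ex:circle} with $j=1$, the $M$ points on the circle form one group, with $2^{-n-1}<\delta\le2^{-n}$ and $h_n\le\delta^{-1/16}$. The threshold $2h_n2^{-\kappa_1}$ is less than $4\delta^{15/16}$, while \eqref{eq:chord} gives separation at least $2\delta^{3/5}$. For small $\delta$ all $M$ points are good, and one constant $C_1C_2h_n^{-\gamma}$, tending to $0$ with $\delta$, replaces the unbounded sum $\sum_{k>1}\Phi_k(z_1)$.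

\section{The damping functions}\label{sec:g}

Good points receive the truncated functions, each group receives its constant, and bad points, being few, keep the untruncated roots. For each $j$, with the groups of Section~\ref{sec:groups}, let
\[
g_j=\frac1{c_0}\sum_{(n,\kappa)}\Bigl[\sum_{k\in K_{n,\kappa}\ \mathrm{good}}\Psi_k^{h_n}+\sum_{k\in K_{n,\kappa}\ \mathrm{bad}}\Phi_k+C_1C_2h_n^{-\gamma}\Bigr],
\]
where the outer sum runs over the nonempty groups (so $g_N=0$).

\begin{lemma}\label{lem:g}
We have $\operatorname{Re}g_j\ge T_j$ on $\mathbb{D}^d$ and $|g_j(z_j)|\le\omega(\eta)$, where the function $\omega$ depends only on $d$ and $p$, and $\omega(\eta)\to0$ as $\eta\to0$.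
\end{lemma}

\begin{proof}
In each group, Lemmas~\ref{lem:Psi} and~\ref{lem:overlap} give
\[
\sum_{k\ \mathrm{good}}\operatorname{Re}\Psi_k^{h_n}+C_1C_2h_n^{-\gamma}\ge c_0\sum_{k\ \mathrm{good}}|F_k|,
\]
and for bad $k$, \eqref{eq:Phi} gives $\operatorname{Re}\Phi_k\ge|F_k|/(\sqrt2\,Y)\ge c_0|F_k|$, since $\cos(3\pi/8)\le\cos(\pi/4)$. Adding over the groups proves the first claim.

For the second, let $k\in K_{n,\kappa}$. By \eqref{eq:order} and \eqref{eq:chi},
\[
|\Phi_k(z_j)|\le|G_{j,k}|^\gamma\le2^{-\gamma n/2},\qquad|\chi_k^{h_n}(z_j)|\le h_n^{dp}\,y_k(z_j)^p\le2^{\gamma n/4}|G_{j,k}|^p .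
\]
We bound the three kinds of terms in $c_0g_j(z_j)$.
\begin{itemize}
\item For good $k$, $|\Psi_k^{h_n}(z_j)|\le2^{-\gamma n/4}|G_{j,k}|^p\le|G_{j,k}|^p$. These terms contribute at most $\eta$.
\item By Lemmas~\ref{lem:groups}(a) and~\ref{lem:bad}, at level $n$ there are at most $(2n+8)^d\eta\,4^{dp}2^{\gamma n/4}$ bad indices, each contributing at most $2^{-\gamma n/2}$. The total is at most $C_3\eta$, where $C_3=4^{dp}\sum_{n\ge0}(2n+8)^d2^{-\gamma n/4}<\infty$.
\item By Lemma~\ref{lem:groups}, the constants contribute at most $C_1C_2R(\eta)$, where $R(\eta)$ is the sum of $(2n+8)^d2^{-n/(16d^3p)}$ over the integers $n\ge\max(0,n_0(\eta))$.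
\end{itemize}
Since $n_0(\eta)\to\infty$ as $\eta\to0$, the tail $R(\eta)$ tends to $0$. Take $\omega(\eta)=c_0^{-1}\bigl(\eta+C_3\eta+C_1C_2R(\eta)\bigr)$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:finite}]
Choose $\eta_0\le1/(4e)$ such that $\omega(\eta)\le1/\beta$ for $0<\eta\le\eta_0$, with $\beta=1+\log(16Y)$. If $N=1$, take $\varphi_1=1$. If $N\ge2$, then $0<\eta\le\eta_0$, Lemma~\ref{lem:g} gives \eqref{eq:damp}, and Proposition~\ref{prop:damping} applies.
\end{proof}

\begin{remark}
The ordering of the points enters only through \eqref{eq:order}, and an exponent $p>2$ is needed only for the series in Lemma~\ref{lem:overlap}. The full double sum $\eta$ is used only in Lemma~\ref{lem:bad}, which involves pairs $(k,k')$ not containing $j$; every other step uses just the row sums $\sum_{k>j}|G_{j,k}|^p$. The constants $Y$, $c_0^{-1}$, $C_1$, $C_2$ blow up as $p\to\infty$, in accordance with Proposition~\ref{prop:c0}.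
\end{remark}

\section{Infinite sequences}\label{sec:infinite}

We use Montel's theorem: a uniformly bounded sequence of holomorphic functions on $\mathbb{D}^d$ has a subsequence that converges locally uniformly, to a holomorphic limit.

A dual system with bound $C$ gives a linear interpolation operator $l^\infty\to\mathrm{H}^\infty(\mathbb{D}^d)$ of norm at most $C$. Indeed, if $|w_j|\le B$ for all $j$, the partial sums of $\sum_jw_j\varphi_j$ are bounded by $BC$ and converge pointwise. By Montel's theorem the limit is holomorphic; it is bounded by $BC$ and takes the value $w_k$ at $z_k$.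

Proposition~\ref{prop:finite} handles a tail of the sequence, where the sum is small. The finitely many remaining points are added one at a time. In one variable one would divide by a Blaschke factor; in several variables we instead solve the equation $\sum_i(x_i-z_{0,i})f_i(x)=1$ on the sequence by interpolation.

\begin{lemma}\label{lem:add}
Let $Z'=(z_n)_{n\ge1}$ be a sequence in $\mathbb{D}^d$ that has no accumulation point in $\mathbb{D}^d$ and admits a dual system, and let $z_0\in\mathbb{D}^d\setminus Z'$. Then $(z_n)_{n\ge0}$ admits a dual system.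
\end{lemma}

\begin{proof}
Let $(\varphi_j)_{j\ge1}$ be a dual system for $Z'$ with bound $C$. Since $z_0\notin Z'$ and $Z'$ does not accumulate at $z_0$, there is $\delta>0$ with $\max_i|z_{n,i}-z_{0,i}|\ge\delta$ for all $n\ge1$. Partition the indices $n\ge1$ into sets $J_1,\dots,J_d$ such that $|z_{n,i}-z_{0,i}|\ge\delta$ for $n\in J_i$. As $Z'$ is interpolating, there are $f_i\in\mathrm{H}^\infty(\mathbb{D}^d)$ with $f_i(z_n)=1/(z_{n,i}-z_{0,i})$ for $n\in J_i$ and $f_i(z_n)=0$ for $n\notin J_i$. The bounded function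
\[
\psi_0(x)=1-\sum_{i=1}^d(x_i-z_{0,i})f_i(x)
\]
vanishes on $Z'$ and equals $1$ at $z_0$. For $j\ge1$ put $\psi_j=\varphi_j-\varphi_j(z_0)\psi_0$. Then $\psi_j(z_k)=\delta_{jk}$ for all $j,k\ge0$, and $\sum_{j\ge0}|\psi_j|\le\|\psi_0\|_\infty+C+C\|\psi_0\|_\infty$.
\end{proof}

Both conditions on $z_0$ are necessary, since $\psi_0$ is continuous, vanishes on $Z'$ and equals $1$ at $z_0$. This lemma is the only place where distinctness of the points is a genuine hypothesis: when $\eta<1$ it is automatic, because coinciding points have $|G_{n,j}|=1$.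

\begin{proof}[Proof of Theorems~\ref{thm:HS} and~\ref{thm:main}]
If $p<3$, then $\sum_{n\ne j}|G_{n,j}|^3\le\sum_{n\ne j}|G_{n,j}|^p$, so the statement for $p$ follows from the statement for the exponent $3$, with the same constants. Let $p\ge3$, let $\eta_0$ be as in Proposition~\ref{prop:finite}, and let $C=8e\,2^{dp}$.

Suppose first that $\sum_{n\ne j}|G_{n,j}|^p\le\eta_0$. For each $N$, Proposition~\ref{prop:finite} gives a dual system $(\varphi_j^{(N)})_{j\le N}$ with bound $C$ for $z_1,\dots,z_N$. By Montel's theorem and a diagonal argument, there is a subsequence of $N$ along which $\varphi_j^{(N)}\to\varphi_j$ locally uniformly for every $j$. Then $\varphi_j(z_k)=\delta_{jk}$ and $\sum_{j\le J}|\varphi_j|\le C$ for every $J$, so $(\varphi_j)$ is a dual system with bound $C$.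

In general, the double series converges, so there is $N_0$ such that the sum over the pairs $n\ne j$ with $n,j>N_0$ is at most $\eta_0$. Hence $(z_n)_{n>N_0}$ admits a dual system. The sequence $Z$ has no accumulation point in $\mathbb{D}^d$: from $|1-\overline zw|\le2$ we get $|G_{1,k}|\ge2^{-d}\sqrt{v_1v_k}$ with $v_k=\prod_i(1-|z_{k,i}|^2)$, so $\sum_kv_k^{p/2}<\infty$ and $v_k\to0$, whereas $v_k$ stays bounded below on compact subsets of $\mathbb{D}^d$. Since the points are distinct, Lemma~\ref{lem:add} can be applied $N_0$ times to add $z_{N_0},\dots,z_1$. The interpolation operator was obtained at the beginning of this section. This proves Theorem~\ref{thm:main}, and $p=2$ gives Theorem~\ref{thm:HS}.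
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:schatten}]
For $p<2$, $p$-summable singular values are square summable, so $\mathcal{S}_p\subset\mathcal{S}_2$ and we may assume $p\ge2$. Let $(e_n)$ be the standard basis and let $\mu_n$ be the spectral measure of $|H|$ at $e_n$, a probability measure on $[0,\infty)$ with $\langle|H|^se_n,e_n\rangle=\int t^s\,d\mu_n$. Jensen's inequality for the convex function $t\mapsto t^{p/2}$ gives
\[
\|He_n\|^p=\Bigl(\int t^2\,d\mu_n\Bigr)^{p/2}\le\int t^p\,d\mu_n=\langle|H|^pe_n,e_n\rangle .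
\]
The $l^p$ norm of a sequence is at most its $l^2$ norm, so
\[
\sum_n\sum_j|H_{j,n}|^p\le\sum_n\Bigl(\sum_j|H_{j,n}|^2\Bigr)^{p/2}=\sum_n\|He_n\|^p\le\operatorname{tr}|H|^p<\infty .
\]
Since $H_{j,n}=G_{j,n}$ for $j\ne n$, Theorem~\ref{thm:main} applies.
\end{proof}

\section{Entries tending to zero do not suffice}\label{sec:c0}

The obstruction is the Blaschke condition: the zeros $a_n$ of a function $f\in\mathrm{H}^\infty(\mathbb{D})$, $f\not\equiv0$, satisfy $\sum_n(1-|a_n|)<\infty$. We place points on circles that approach the boundary very fast, with spacing on the $l$-th circle about $l$ times the distance to the boundary. The hyperbolic separation then tends to infinity, but the $l$-th circle still contributes about $1/l$ to the Blaschke sum.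

\begin{proof}[Proof of Proposition~\ref{prop:c0}]
For $l\ge1$ let $1-r_l^2=2^{-l^2}$, $M_l=\lfloor2^{l^2}/l\rfloor\ge2$, and $\zeta_{l,m}=r_le^{2\pi\mathrm{i}m/M_l}$ for $0\le m<M_l$. Take the points $(\zeta_{l,m},0,\dots,0)\in\mathbb{D}^d$. The coordinates $i\ge2$ contribute the factor $1$ to $G$, so the entry for the pair $\zeta,\zeta'$ has modulus $(1-|\zeta|^2)^{1/2}(1-|\zeta'|^2)^{1/2}/|1-\overline\zeta\zeta'|$.

For two points on the $l$-th circle, $r_l\ge1/\sqrt2$, so \eqref{eq:chord} bounds the denominator below by $2/M_l\ge2l\,2^{-l^2}$, and the entry has modulus at most $1/(2l)$. For points on the circles $l<l'$, \eqref{eq:re} bounds the denominator below by $\frac122^{-l^2}$, so the entry has modulus at most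
\[
2\cdot2^{-(l'^2-l^2)/2}\le2\cdot2^{-(2l'-1)/2},
\]
because $l'^2-l^2\ge l'^2-(l'-1)^2=2l'-1$. Both bounds tend to zero as the larger index tends to infinity, and each circle carries finitely many points. So for every $\epsilon>0$ only finitely many pairs have an entry of modulus at least $\epsilon$.

On the other hand $M_l\ge2^{l^2}/(2l)$ and $1-r_l\ge\frac122^{-l^2}$, so
\[
\sum_{l,m}(1-|\zeta_{l,m}|)\ge\sum_l\frac1{4l}=\infty .
\]
If the sequence were interpolating, some $f\in\mathrm{H}^\infty(\mathbb{D}^d)$ would equal $1$ at one of the points and $0$ at all the others. Then $\zeta\mapsto f(\zeta,0,\dots,0)$ would be a nonzero function in $\mathrm{H}^\infty(\mathbb{D})$ whose zeros violate the Blaschke condition.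
\end{proof}

\begin{thebibliography}{1}

\bibitem{DWW}
Alberto Dayan, Brett D. Wick and Shengkun Wu,
\emph{Random Interpolating Sequences in the Polydisc and the Unit Ball},
arXiv:2012.05381 (2020).

\end{thebibliography}
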